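# Preperiodic points of unbounded height under $(x,y)\mapsto(y,\,y^3+3x^2)$

## 1. Rational self-maps, dynamical degrees, heights, and two arithmetic tools

Throughout, $X$ is a projective variety over $\overline{\mathbb Q}$ of dimension $N$, and $f\colon X\dashrightarrow X$ is a dominant rational map with indeterminacy locus $I_f$.

**Definition (orbits).** Put
$$X_f(\overline{\mathbb Q})=\{P\in X(\overline{\mathbb Q})\mid f^n(P)\notin I_f\text{ for all }n\ge 0\},$$
the set of points that can be iterated forever. For such $P$ let $O_f(P)=\{f^n(P)\mid n\ge0\}$.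

*Example.* Let $f(x,y)=(y,\,y^3+3x^2)$ on $\mathbb A^2$, extended to $\mathbb P^2$. In homogeneous coordinates it is $[X:Y:Z]\mapsto[YZ^2:Y^3+3X^2Z:Z^3]$. The three forms vanish together exactly when $Z=0$ and $Y=0$, so $I_f=\{[1:0:0]\}$. Since $f$ maps $\mathbb A^2$ to itself and $I_f\cap\mathbb A^2=\emptyset$, we have $\mathbb A^2(\overline{\mathbb Q})\subset(\mathbb P^2)_f(\overline{\mathbb Q})$.

**Definition (periodic, preperiodic).** A point $P\in X_f(\overline{\mathbb Q})$ is $f$-preperiodic if $f^{m+n}(P)=f^m(P)$ for some $m\ge0$, $n\ge1$, and $f$-periodic if this holds with $m=0$.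

*Example.* For $z\mapsto z^2$ on $\mathbb P^1$, the equation $z^{2^{m+n}}=z^{2^m}$ shows that the preperiodic points are $0$, $\infty$ and the roots of unity. The point $1$ is periodic; $-1$ is preperiodic but not periodic.

**Definition (dynamical degrees).** Let $H$ be an ample divisor on $X$. For $0\le i\le N$,
$$d_i(f)=\lim_{n\to\infty}\big((f^n)^*H^i\cdot H^{N-i}\big)^{1/n}.$$
The intersection number is computed on a resolution $\Gamma$ of the graph of $f^n$, with projections $\pi_1,\pi_2\colon\Gamma\to X$ to source and target: it is $\pi_2^*H^i\cdot\pi_1^*H^{N-i}$.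

We use these standard facts. The limit exists and does not depend on $H$. We have $d_0(f)=1$. Since $\pi_2^*H^N=\deg(f^n)\,H^N$, where $\deg(f^n)=\deg(f)^n$ is the topological degree, $d_N(f)$ is the topological degree of $f$. If $X=\mathbb P^N$ and $H$ is a hyperplane, $(f^n)^*H\cdot H^{N-1}$ is the degree of the coprime forms defining $f^n$; for a polynomial map of $\mathbb A^N$ this is the largest degree of the components of $f^n$.

*Example.* If $f$ is a morphism of $\mathbb P^N$ given by forms of degree $d$ without common zero, then $(f^n)^*H\sim d^nH$, so $d_i(f)=d^i$.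

**Definition (cohomologically hyperbolic).** The map $f$ is $i$-cohomologically hyperbolic if $d_i(f)>d_j(f)$ for all $j\ne i$, and cohomologically hyperbolic if this holds for some $i$.

*Example.* The morphism of $\mathbb P^N$ just described, with $d\ge2$, is $N$-cohomologically hyperbolic. For a different index, take $h(x,y)=(y,\,y^3+3x)$ on $\mathbb P^2$. Put $x_0=x$, $x_1=y$, $x_{k+2}=x_{k+1}^3+3x_k$. Then $h^n=(x_n,x_{n+1})$, and by induction $x_{1+t}$ has degree $3^t$, so $\deg h^n=3^n$ and $d_1=3$. The map $h$ is bijective on $\mathbb A^2$, with inverse $(x,y)\mapsto((y-x^3)/3,\,x)$, so $d_2=1$. With $d_0=1$ we see that $h$ is $1$-cohomologically hyperbolic.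

**Definition (height).** For $P=(p_1,\dots,p_M)\in\mathbb A^M(K)\subset\mathbb P^M(K)$, $K$ a number field,
$$h(P)=\frac1{[K:\mathbb Q]}\sum_v[K_v:\mathbb Q_v]\log\max(1,|p_1|_v,\dots,|p_M|_v).$$
This is a Weil height for the ample class $\mathcal O(1)$, and it does not depend on $K$. A subset of $X(\overline{\mathbb Q})$ is height bounded if a Weil height associated with an ample divisor is bounded on it; the choice of ample divisor does not matter.

*Example.* On $\mathbb A^1$, $h(p/q)=\log\max(|p|,|q|)$ for coprime integers $p,q$. So $\{2^n\}$ is not height bounded. The set of all roots of unity is infinite but height bounded, since each has height $0$.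

**Definition (closed sets over $\mathbb Q$).** A closed subset $Z\subset\mathbb A^M$ is defined over $\mathbb Q$ if it is stable under $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$; equivalently, if it is cut out by polynomials with rational coefficients.

*Example.* In $\mathbb A^1$, $\{\sqrt2,-\sqrt2\}$ is defined over $\mathbb Q$, and $\{\sqrt2\}$ is not. Every proper closed subset of $\mathbb A^M$ lies in a proper closed subset defined over $\mathbb Q$: if $G\ne0$ vanishes on the set, the product of the Galois conjugates of $G$ is nonzero, has rational coefficients, and still vanishes there. We call this *multiplying conjugates*.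

**Unramified extensions.** For a prime $p$ and $n\ge1$, $\mathbb Q_{p^n}$ denotes the unramified extension of $\mathbb Q_p$ of degree $n$. Its residue field is $\mathbb F_{p^n}$. Its Galois group over $\mathbb Q_p$ is generated by the Frobenius $\varphi$, which acts on residues by $\bar a\mapsto\bar a^p$. *Example.* $\mathbb Q_9=\mathbb Q_3(i)$ with $i^2=-1$, and $\varphi(i)=-i=i^3$.

**Hensel's lemma.** Let $\mathcal O$ be a complete discrete valuation ring. A solution in the residue field of $n$ polynomial equations in $n$ unknowns over $\mathcal O$, at which the Jacobian determinant is nonzero in the residue field, lifts to exactly one solution in $\mathcal O^n$. *Example.* For $X^2-13$ over $\mathbb Z_3$ the residue $1$ is a solution with derivative $2\ne0$, so $13$ has exactly one square root in $\mathbb Z_3$ that is congruent to $1$.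

## 2. Preperiodic orbits inside an arbitrary open set

Two results are known.

(a) If $f$ is cohomologically hyperbolic, there is a non-empty Zariski open $U\subset X$ such that $\{P\in X_f(\overline{\mathbb Q})\mid P\text{ is }f\text{-periodic and }O_f(P)\subset U\}$ is height bounded.

(b) If $f$ is $\dim X$-cohomologically hyperbolic, there is a non-empty Zariski open $U\subset X$ such that $\{P\in X_f(\overline{\mathbb Q})\mid P\text{ is }f\text{-preperiodic and }O_f(P)\subset U\}$ is height bounded.

So for periodic points every hyperbolic index is good, while for preperiodic points only the top index is covered. This leads to the following question, from Yohsuke Matsuzawa, Kaoru Sano, "On the height boundedness of periodic and preperiodic points of dominant rational self-maps on projective varieties", arXiv:2603.09010 (2026).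

**Question.** Is there a cohomologically hyperbolic dominant rational map $f\colon X\dashrightarrow X$ on a projective variety over $\overline{\mathbb Q}$ such that for *every* non-empty Zariski open $U\subset X$ the set
$$\{P\in X_f(\overline{\mathbb Q})\mid P\text{ is }f\text{-preperiodic and }O_f(P)\subset U\}$$
is not height bounded?

The answer is yes, already for the map $(y,\,y^3+3x^2)$ on $\mathbb P^2$. For $M\ge2$ let
$$f=f_M\colon\mathbb A^M\to\mathbb A^M,\qquad f(x_0,\dots,x_{M-1})=(x_1,\dots,x_{M-1},\;x_{M-1}^3+3x_0^2),$$
also viewed as a rational self-map of $\mathbb P^M$. For $M=2$ this is the map above.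

**Theorem A.** The map $f_M\colon\mathbb P^M\dashrightarrow\mathbb P^M$ is $1$-cohomologically hyperbolic. For every non-empty Zariski open $U\subset\mathbb P^M$ and every $n\ge1$ there is a preperiodic $R\in\mathbb A^M(\overline{\mathbb Q})\subset(\mathbb P^M)_f(\overline{\mathbb Q})$ with $O_f(R)\subset U$ and
$$h(R)\ \ge\ \Big((3/2)^{\lfloor(n-1)/(M-1)\rfloor}-1\Big)\log3.$$
Hence the set in the Question is not height bounded for any $U$.

**Theorem B.** Let $N\ge1$ and $0\le i\le N$. There exist a projective variety $X$ over $\overline{\mathbb Q}$ of dimension $N$ and an $i$-cohomologically hyperbolic map on $X$ with the property of the Question if and only if $1\le i\le N-1$.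

Result (b) is used only in the "only if" part of Theorem B.

## 3. Curves, invertible maps, and the tail over one fixed point

**Curves.** If $N=1$, then $d_0=1$ and $d_1$ is the degree of the map. Cohomologically hyperbolic means degree at least $2$, which is index $1=\dim X$, and (b) says no. One sees this by hand for $z\mapsto z^2$, whose preperiodic points all have height $0$. The same index problem rules out morphisms of $\mathbb P^N$ of degree $d\ge2$. So we need $N\ge2$ and a map whose largest dynamical degree is not the last one.

**Invertible maps.** The map $h(x,y)=(y,\,y^3+3x)$ of Section 1 has index $1$ on a surface. But $h$ is injective on $\mathbb A^2$, so $h^{m+n}(P)=h^m(P)$ forces $h^n(P)=P$: every preperiodic point in $\mathbb A^2$ is periodic. Intersecting the open set of (a) with $\mathbb A^2$ gives a $U$ on which heights are bounded. By (a), the large heights must sit on strictly preperiodic points, so $f$ must not be injective. The smallest change is to replace $x$ by $x^2$, and this gives $f(x,y)=(y,\,y^3+3x^2)$, which is two-to-one.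

**A tail by hand.** The fixed points of $f=f_2$ are the points $(\alpha,\alpha)$ with $\alpha=\alpha^3+3\alpha^2$, that is, $\alpha=0$ or $\alpha^2+3\alpha-1=0$. Take a root $\alpha=(-3\pm\sqrt{13})/2$ and any absolute value extending the $3$-adic one, with $|3|=1/3$. The product of the two roots is $-1$ and both are integral, so $|\alpha|=1$. Now go backward. A preimage of $(u,v)$ is a point $(w,u)$ with $3w^2=v-u^3$.

* Over $(\alpha,\alpha)$: $3w^2=\alpha-\alpha^3=3\alpha^2$, so $w=\pm\alpha$. The root $w=\alpha$ stays at the fixed point. The other root gives $R_1=(-\alpha,\alpha)$.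
* Over $R_1$: $3w^2=\alpha+\alpha^3=2\alpha^3+3\alpha^2$, which has absolute value $1$. So $|w|=3^{1/2}$, and $R_2=(w,-\alpha)$.
* Over $R_2$: $3w'^2=-\alpha-w^3$, where $|w^3|=3^{3/2}>1=|\alpha|$. So $|w'|^2=3\cdot3^{3/2}$ and $|w'|=3^{5/4}$.

If $|w|=3^s$ at one step with $s>0$ and the coordinate before it is smaller, the next step gives exponent $(3s+1)/2$, so $s+1$ is multiplied by $3/2$. The $3$-adic sizes along the tail grow without bound, and so do the heights. Thus preperiodic points of $f$ in $\mathbb A^2$ already have unbounded height.

**Where this stops.** The Question lets $U$ be chosen after $f$. If $U$ omits the point $(\alpha,\alpha)$, every orbit that ends at that fixed point is lost, and removing finitely many cycles destroys all tails over them. We must therefore find, for each $U$ and each tail length $n$, a cycle such that the cycle *and* a tail of length $n$ over it avoid the complement $D$ of $U$. Pushing forward, the tail avoids $D$ as soon as its endpoint on the cycle lies outside $f(D)\cup\dots\cup f^n(D)$. So we want a periodic orbit that lies entirely outside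
$$D_n=D\cup f(D)\cup\dots\cup f^n(D).$$
One would try to prove that periodic points are Zariski dense. That gives a periodic $P\notin D_n$, but $D$ may still be hit by some later point of the orbit of $P$, and the period is not under control. Density alone does not suffice; an example over $\overline{\mathbb F}_2$ appears after Lemma 3.

**What gets past this point.** Modulo $3$ the recurrence $x_{k+1}=x_k^3+3x_{k-M+1}^2$ is $x_{k+1}=x_k^3$, the Frobenius. Hensel's lemma will show that on periodic points $f$ *equals* the Frobenius $\varphi$ of an unramified extension of $\mathbb Q_3$. Galois automorphisms preserve closed sets defined over $\mathbb Q$, so such a set contains a periodic orbit entirely or misses it entirely. Density of *points* then becomes existence of a whole *orbit* avoiding $D_n$. The coefficient $3$ thus plays two roles: it makes $f$ the Frobenius on cycles, and dividing by it makes tails grow.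

## 4. Finiteness of $f_M$ and periodic sequences

Fix $M\ge2$ and $f=f_M$. For $P=(x_0,\dots,x_{M-1})$ define $x_k$ for $k\ge M$ by $x_{k+M}=x_{k+M-1}^3+3x_k^2$; then $f^k(P)=(x_k,\dots,x_{k+M-1})$.

**Step 1: $f$ is finite.** This will let us push closed sets forward. If $y=f(x)$, then $x_j=y_{j-1}$ for $1\le j\le M-1$ and $x_0^2=(y_{M-1}-y_{M-2}^3)/3$. So the coordinate ring of the source is free with basis $1,x_0$ over $f^*$ of the coordinate ring of the target. Hence $f\colon\mathbb A^M\to\mathbb A^M$ is a finite morphism, surjective (so dominant), closed, and of topological degree $2$. Since $f$ is regular on $\mathbb A^M$ and preserves it, $I_f\cap\mathbb A^M=\emptyset$ and $\mathbb A^M(\overline{\mathbb Q})\subset(\mathbb P^M)_f(\overline{\mathbb Q})$.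

**Step 2: periodic points are periodic sequences.** This turns periodicity into a square system of equations. Over any field, points $P$ with $f^n(P)=P$ correspond to sequences $(a_k)_{k\in\mathbb Z}$ of period $n$ with
$$a_{k+1}=a_k^3+3a_{k-M+1}^2\quad(k\in\mathbb Z),\qquad P=(a_0,\dots,a_{M-1}),\tag{1}$$
that is, to zeros of the system
$$F_k=X_{k+1}-X_k^3-3X_{k-M+1}^2,\qquad k\in\mathbb Z/n.\tag{2}$$
The point $f^j(P)$ corresponds to the shifted sequence $(a_{k+j})_k$.

**Step 3: the system has finitely many zeros.** This ensures that $p$-adic solutions are algebraic numbers. Over an algebraically closed field of characteristic $0$, the top-degree forms of (2) are $-X_k^3$, with only the trivial common zero. So the projective closure of the zero set misses the hyperplane at infinity, and the zero set is finite. As the system is over $\mathbb Q$, all its zeros over such a field lie in $\overline{\mathbb Q}$.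

Let $\mathrm{Per}\subset\mathbb A^M(\overline{\mathbb Q})$ be the set of periodic points, and let $0$ be the origin, which is a fixed point.

**Remark (heights on $\mathrm{Per}$).** For this map one sees directly that periodic points themselves do not help. Let $\mu=\max_k|a_k|$ at some place, attained at $k$. At a non-archimedean place, $\mu>1$ would give $|a_k^3|=\mu^3>\mu^2\ge|3a_{k-M+1}^2|$, so $|a_{k+1}|=\mu^3>\mu$, a contradiction; hence $\mu\le1$. At an archimedean place $\mu\ge|a_{k+1}|\ge\mu^3-3\mu^2$, so $\mu=0$ or $\mu^2-3\mu-1\le0$, that is, $\mu\le(3+\sqrt{13})/2$. So $h(P)\le\log\frac{3+\sqrt{13}}2$ for all $P\in\mathrm{Per}$.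

## 5. On cycles, $f$ is the Frobenius at 3

**Lemma 1.** Fix any embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_3$, with $|3|=1/3$. Let $(a_k)$ be the sequence of $P\in\mathrm{Per}$, of period $n$.

(i) Either all $a_k=0$, or $|a_k|=1$ for all $k$.

(ii) All $a_k$ lie in the unramified field $\mathbb Q_{3^n}$, and its Frobenius satisfies $\varphi(a_k)=a_{k+1}$. Thus $\varphi(P)=f(P)$.

*Proof.* **Step 1: sizes.** We prove (i), which also makes reduction modulo $3$ possible. Let $\mu=\max_k|a_k|$. If $\mu>1$ and $|a_k|=\mu$, then $|a_k^3|=\mu^3>\mu^2/3\ge|3a_{k-M+1}^2|$, so $|a_{k+1}|=\mu^3>\mu$, a contradiction. Hence $\mu\le1$ and (1) reduces to $\bar a_{k+1}=\bar a_k^3$. If no residue is $0$, all $|a_k|=1$. If some residue is $0$, then all later ones are, hence all by periodicity, and $\mu<1$. If in addition $\mu>0$, then $|a_{k+1}|\le\max(\mu^3,\mu^2/3)<\mu$ for all $k$, a contradiction. So $\mu=0$ and all $a_k=0$.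

**Step 2: the field.** We show $a_k\in\mathbb Q_{3^n}$. From $\bar a_{k+1}=\bar a_k^3$ and periodicity, $\bar a_k^{3^n}=\bar a_{k+n}=\bar a_k$, so $\bar a_k\in\mathbb F_{3^n}$. Modulo $3$ we have $\partial F_k/\partial X_j\equiv\delta_{j,k+1}$, with indices in $\mathbb Z/n$, so the Jacobian matrix of (2) is a permutation matrix, with nonzero determinant. By Hensel, the residue solution $(\bar a_k)$ lifts to a solution in the ring of integers of $\mathbb Q_{3^n}$. By the uniqueness in Hensel, this is the only lift in the ring of integers of any finite extension of $\mathbb Q_{3^n}$. The sequence $(a_k)$ is a lift in such a ring, so it is this one.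

**Step 3: the Frobenius is the shift.** The sequences $(\varphi(a_k))_k$ and $(a_{k+1})_k$ both solve (2): the first because the $F_k$ have rational coefficients, the second because the system is invariant under the cyclic shift. Their residues are $\bar a_k^3$ and $\bar a_{k+1}$, which agree. By uniqueness in Hensel the sequences coincide. Applying $\varphi$ to $P=(a_0,\dots,a_{M-1})$ gives $(a_1,\dots,a_M)=f(P)$. $\square$

*Example.* Take $M=2$, $n=2$, and write $u=a_0$, $v=a_1$. Then $v=u^3+3v^2$ and $u=v^3+3u^2$. Suppose $u\ne v$, and put $S=u+v$, $p=uv$. Subtracting the equations and dividing by $v-u$ gives $1=-(S^2-p)+3S$, that is, $p=S^2-3S+1$. Adding them gives $S=S^3-3pS+3(S^2-2p)$. Substituting $p$ gives $S^3-3S^2-7S+3=0$. Modulo $3$ this is $S^3-S=0$, with the three simple roots $0,1,-1$, so all three values of $S$ lie in $\mathbb Z_3$. The numbers $u,v$ are the roots of $t^2-St+p$, which modulo $3$ is $t^2+1$, $t^2-t+2$ or $t^2+t+2$. Each is irreducible over $\mathbb F_3$, since the discriminants are $\equiv2$, a non-square. So $u,v\in\mathbb Q_9$ are conjugate over $\mathbb Q_3$, and $\varphi$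 swaps them, exactly as $f$ swaps $(u,v)$ and $(v,u)$.

**Lemma 2.** Let $Z\subset\mathbb A^M$ be closed and defined over $\mathbb Q$, and let $P\in\mathrm{Per}$. If $Z\cap O_f(P)\ne\emptyset$, then $O_f(P)\subset Z$.

*Proof.* Suppose $f^j(P)\in Z$. The point $f^j(P)$ is periodic, so Lemma 1(ii) applies to it: $f^{j+1}(P)=\varphi(f^j(P))$. Since $Z$ is cut out by polynomials over $\mathbb Q$, which $\varphi$ fixes, $\varphi(f^j(P))\in Z$. Iterating, $f^l(P)\in Z$ for all $l\ge j$, and because $P$ is periodic these points are the whole orbit. $\square$

## 6. Density of periodic points from reduction modulo 2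

**Lemma 3.** $\mathrm{Per}$ is Zariski dense in $\mathbb A^M$.

*Proof.* **Step 1: the map modulo $2$.** We find a setting in which every point is periodic. Let
$$\bar f(x)=(x_1,\dots,x_{M-1},\;x_{M-1}^3+x_0^2)$$
be the reduction of $f$ modulo $2$, acting on $\overline{\mathbb F}_2^M$. It is injective, since $x_0$ is determined by $x_0^2$ in characteristic $2$. It maps each finite set $\mathbb F_{2^m}^M$ to itself, hence permutes it. So $\bar f$ is bijective and every point of $\overline{\mathbb F}_2^M$ is $\bar f$-periodic. As in Section 4, $x_0$ satisfies $x_0^2=y_{M-1}-y_{M-2}^3$, so $\bar f$ is finite, hence closed. A closed continuous bijection is a homeomorphism, so $\bar f$ is a homeomorphism of $\overline{\mathbb F}_2^M$ in the Zariski topology. Let $H=\{x_0=0\}\subset\overline{\mathbb F}_2^M$.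

**Step 2: cycles that meet $H$ lift.** We produce points of $\mathrm{Per}$ with prescribed reduction. Let $\bar P$ have an $\bar f$-cycle that meets $H$; let $n$ be its period and $(\bar a_k)_{k\in\mathbb Z/n}$ its sequence. Some $\bar f^j(\bar P)$ has first coordinate $0$, so some $\bar a_j=0$. Modulo $2$ the term $3X_{k-M+1}^2$ has zero derivative, and
$$dF_k\equiv dX_{k+1}+\bar a_k^2\,dX_k.$$
Row $k$ of the Jacobian matrix has $\bar a_k^2$ in column $k$ and $1$ in column $k+1$, indices in $\mathbb Z/n$ (for $n=1$ the single entry is $1+\bar a_0^2$). For $n\ge2$, a permutation $\sigma$ with $\sigma(k)\in\{k,k+1\}$ for all $k$ is the identity or the cyclic shift, because $\sigma(k)=k+1$ forces $\sigma(k+1)=k+2$, and so on. So in characteristic $2$ the determinant is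
$$1+\prod_k\bar a_k^2=1.$$
By Hensel over the ring of integers of an unramified extension of $\mathbb Q_2$ whose residue field contains the $\bar a_k$, the residue solution lifts to a solution of (2). By Step 3 of Section 4 its entries are algebraic, so they lie in $\overline{\mathbb Q}$ once we fix $\overline{\mathbb Q}\subset\overline{\mathbb Q}_2$. Thus $\bar P$ is the reduction of a $2$-integral point of $\mathrm{Per}$.

**Step 3: infinitely many hypersurfaces of such points.** We show that the points of Step 2 are too many to lie in one hypersurface. Let $H_j=\bar f^{-j}(H)$ for $j\ge0$. These sets are irreducible because $\bar f$ is a homeomorphism. The first coordinate of $\bar f^j(x)$ is $\bar x_j\in\mathbb F_2[x_0,\dots,x_{M-1}]$, the reduction of $x_j$, so $H_j=\{\bar x_j=0\}$.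

For $t\ge0$ the top-degree form of $\bar x_{M-1+t}$ is $x_{M-1}^{3^t}$. This holds for $t=0$. In $\bar x_{M+t}=\bar x_{M-1+t}^3+\bar x_t^2$ the degrees are nondecreasing in the index, so $2\deg\bar x_t<3\deg\bar x_{M-1+t}$, and the cube supplies the top form; this is the induction.

Suppose $H_j=H_l$ with $j>l$, and put $d=j-l$. Applying $\bar f^l$ gives $H_d=H$, hence $H_{md}=H$ for all $m\ge1$. Choose $m$ with $md\ge M-1$. Every irreducible factor of $\bar x_{md}$ has a zero set that is an irreducible hypersurface contained in $H$, hence equal to $H$. So $\bar x_{md}$ is a constant times a power of $x_0$. This contradicts its monomial $x_{M-1}^{3^{md-M+1}}$, since $M\ge2$. So the $H_j$ are infinitely many distinct irreducible hypersurfaces.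

**Step 4: conclusion.** We transport non-density to characteristic $2$ and contradict Step 3. Suppose $\mathrm{Per}$ is not dense. Then some nonzero polynomial vanishes on $\mathrm{Per}$. Multiplying conjugates and scaling, we get a primitive $G\in\mathbb Z[x_0,\dots,x_{M-1}]$ vanishing on $\mathrm{Per}$, and $\bar G\in\mathbb F_2[x_0,\dots,x_{M-1}]$ is nonzero. If the cycle of $\bar P$ meets $H$, then $\bar P$ is the reduction of a $2$-integral $P\in\mathrm{Per}$, and $G(P)=0$ gives $\bar G(\bar P)=0$. Every point of every $H_j$ has a cycle meeting $H$. So $\bar G$ vanishes on all the $H_j$, hence is divisible by infinitely many pairwise non-associate irreducible polynomials, which is impossible. $\square$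

**Remark (density does not give orbits).** In $\overline{\mathbb F}_2^M$ the set of points whose $\bar f$-cycle meets $H$ contains all the $H_j$, so by Step 3 it is Zariski dense. Yet each of these cycles meets the proper closed set $H$. So a dense set of periodic points can consist entirely of points whose orbits hit one fixed hypersurface. Over $\overline{\mathbb Q}$, Lemma 2 is what excludes this for closed sets defined over $\mathbb Q$.

**Lemma 4.** Let $D\subsetneq\mathbb A^M$ be closed and defined over $\mathbb Q$, and let $n\ge0$. Then there is $P\in\mathrm{Per}\setminus\{0\}$ with $O_f(P)\cap D_n=\emptyset$, where $D_n=\bigcup_{j=0}^nf^j(D)$.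

*Proof.* Since $f$ is finite, each $f^j(D)$ is closed of dimension at most $\dim D<M$. Since $f$ has rational coefficients, each $f^j(D)$ is Galois-stable. So $D_n$ is closed, proper and defined over $\mathbb Q$. If the orbit of every point of $\mathrm{Per}\setminus\{0\}$ met $D_n$, Lemma 2 would put all these orbits inside $D_n$. Then $\mathrm{Per}\subset D_n\cup\{0\}$, a proper closed set, contradicting Lemma 3. $\square$

## 7. Tails built from the wrong square roots

We now build, over any nonzero periodic point, a tail of large $3$-adic size. A preimage of a point under $f$ is found by solving for its new first coordinate, a square root. Along a periodic sequence the root $a_{-k}$ stays on the cycle, and we want to leave it. For general $M$ the first $M-1$ backward steps only choose signs $\pm a_{-k}$. The next steps solve $3b^2=b_l-b_{l+1}^3$ with $b_l=\pm a_{-l}$. With equal signs on $a_{-l}$ and $a_{-l-1}$ the right side is $\pm(a_{-l}-a_{-l-1}^3)=\pm3a_{-l-M}^2$, and nothing is gained. With opposite signs it will be a $3$-adic unit. So the signs should alternate.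

Let $P=(a_0,\dots,a_{M-1})\in\mathrm{Per}\setminus\{0\}$ with sequence $(a_k)_{k\in\mathbb Z}$. Define $b_k\in\overline{\mathbb Q}$ for $k\ge-(M-1)$ as follows:

* $b_{-j}=a_j$ for $0\le j\le M-1$;
* $b_k=(-1)^ka_{-k}$ for $1\le k\le M-1$;
* for $k\ge M$, $b_k$ is any root of
$$3b_k^2=b_{k-M}-b_{k-M+1}^3.\tag{3}$$

Put $R_k=(b_k,b_{k-1},\dots,b_{k-M+1})$ for $k\ge0$. Then $R_0=(a_0,a_1,\dots,a_{M-1})=P$.

**Lemma 5.** For $k\ge1$ we have $f(R_k)=R_{k-1}$, so $f^k(R_k)=P$. Moreover $h(R_k)\ge s_k\log3$, where $s_k=(3/2)^{\lfloor(k-1)/(M-1)\rfloor}-1$.

*Proof.* **Step 1: it is a tail.** We check $f(R_k)=R_{k-1}$. By definition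
$$f(R_k)=(b_{k-1},\dots,b_{k-M+1},\;b_{k-M+1}^3+3b_k^2),$$
so the claim is $b_{k-M}=b_{k-M+1}^3+3b_k^2$. For $k\ge M$ this is (3). For $1\le k\le M-1$ we have $b_{k-M}=a_{M-k}$, $b_{k-M+1}=a_{M-k-1}$ and $b_k^2=a_{-k}^2$, so the claim is $a_{M-k}=a_{M-k-1}^3+3a_{-k}^2$. This is (1) at index $M-k-1$, because $(M-k-1)-M+1=-k$.

**Step 2: the $3$-adic size.** We compute the size of each $b_k$ exactly. Let $|\cdot|$ be any absolute value on $\overline{\mathbb Q}$ extending the $3$-adic one; it comes from an embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_3$, so Lemma 1(i) gives $|a_k|=1$ for all $k$. We claim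
$$|b_k|=3^{s_k}\qquad\text{for all }k\ge1.\tag{4}$$

*Case $1\le k\le M-1$.* Here $|b_k|=|a_{-k}|=1$, and $\lfloor(k-1)/(M-1)\rfloor=0$ gives $s_k=0$.

*Case $M\le k\le2M-2$.* Put $l=k-M\in[0,M-2]$. Then $b_l=(-1)^la_{-l}$ (for $l=0$ this is $b_0=a_0$) and $b_{l+1}=(-1)^{l+1}a_{-l-1}$. By (1) at index $-l-1$, $a_{-l}=a_{-l-1}^3+3a_{-l-M}^2$. Hence
$$b_l-b_{l+1}^3=(-1)^l\big(a_{-l}+a_{-l-1}^3\big)=(-1)^l\big(2a_{-l-1}^3+3a_{-l-M}^2\big),$$
which has absolute value $1$, since $|2a_{-l-1}^3|=1$ and $|3a_{-l-M}^2|=1/3$. By (3), $|b_k|^2=3$, so $|b_k|=3^{1/2}$. Here $\lfloor(k-1)/(M-1)\rfloor=1$, so $s_k=\frac12$.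

*Case $k\ge2M-1$, by induction.* Put $l=k-M\ge M-1\ge1$. Then $1\le l<l+1<k$, so (4) is known for $l$ and $l+1$. Since $l+1\ge M$ and $s$ is nondecreasing, $s_{l+1}\ge\frac12$ and $3s_{l+1}>s_{l+1}\ge s_l$. So $|b_l|<|b_{l+1}^3|$ and $|b_l-b_{l+1}^3|=3^{3s_{l+1}}$. By (3), $|b_k|=3^s$ with $s=(3s_{l+1}+1)/2$. Since $l+1=k-(M-1)$,
$$s+1=\tfrac32\,(s_{k-(M-1)}+1)=\tfrac32\,(3/2)^{\lfloor(k-1)/(M-1)\rfloor-1}=s_k+1.$$

**Step 3: from size to height.** Let $K$ be a number field containing the coordinates of $R_k$. All local terms of
$$h(R_k)=\frac1{[K:\mathbb Q]}\sum_v[K_v:\mathbb Q_v]\log\max(1,|b_k|_v,\dots,|b_{k-M+1}|_v)$$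
are $\ge0$. Each $v\mid3$ comes from an absolute value as in Step 2, so its logarithm is at least $s_k\log3$. Since $\sum_{v\mid3}[K_v:\mathbb Q_3]=[K:\mathbb Q]$, we get $h(R_k)\ge s_k\log3$. $\square$

For $M=2$ the exponents $s_1,s_2,s_3$ are $0,\frac12,\frac54$, as computed by hand in Section 3.

## 8. Dynamical degrees through a weighted Bézout bound

**Lemma 6.** $d_0=1$, $d_1=3$, and $d_r\le2\,(3/2)^{(M-r)/(M-1)}<3$ for $2\le r\le M$. So $f_M$ is $1$-cohomologically hyperbolic.

*Proof.* **Step 1: $d_0$ and $d_1$.** These are read off from degrees. We have $d_0=1$. The argument of Step 3 of Lemma 3, now over $\mathbb Z$, shows that $x_{M-1+t}$ has top form $x_{M-1}^{3^t}$: in $x_{M+t}=x_{M-1+t}^3+3x_t^2$ the cube has the larger degree. So $f^n=(x_n,\dots,x_{n+M-1})$ has degree $3^n$. Hence $(f^n)^*H\cdot H^{M-1}=3^n$ and $d_1=3$.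

For $M=2$ only $d_2$ remains. It is the topological degree, $2$, which is the value of the bound, and the lemma is proved. The rest treats general $M$ and $2\le r\le M$.

**Step 2: the intersection number counts points.** We express $(f^n)^*H^r\cdot H^{M-r}$ as a number of solutions. The graph of $f^n$ over $\mathbb A^M$ is isomorphic to $\mathbb A^M$, hence smooth. So we may take a resolution $\Gamma$ of the closure of the graph with $\pi_1$ an isomorphism over $\mathbb A^M$. The number is $\pi_2^*H^r\cdot\pi_1^*H^{M-r}$. The linear systems $\pi_1^*|H|$ and $\pi_2^*|H|$ have no base points. By Bertini (or Kleiman–Bertini), $r$ general members of the second and $M-r$ general members of the first meet transversally in finitely many points, so their number is the intersection number. A general member contains no component of a given closed set, so each cut lowers the dimension of $\Gamma\setminus\pi_1^{-1}(\mathbb A^M)$, which is at most $M-1$; after $M$ cuts nothing is left of it. So for general linear subspaces $L$ of codimension $r$ and $\Lambda$ of dimension $r$,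
$$(f^n)^*H^r\cdot H^{M-r}=\#\{x\in\mathbb A^M:\ x\in\Lambda,\ f^n(x)\in L\}.$$
These points are in bijection with the finitely many solutions of the following system of $n+M$ equations in the $n+M$ unknowns $x_0,\dots,x_{n+M-1}$:

* $x_{k+M}-x_{k+M-1}^3-3x_k^2=0$ for $0\le k\le n-1$;
* $r$ inhomogeneous linear equations in $x_n,\dots,x_{n+M-1}$;
* $M-r$ inhomogeneous linear equations in $x_0,\dots,x_{M-1}$.

The ordinary Bézout bound for this system is $3^n$. It gives $d_r\le3$, which just fails to separate $d_r$ from $d_1$. We gain by giving the unknowns different weights.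

**Step 3: weighted Bézout.** We bound the number of isolated solutions using weights $w_j>0$ on the unknowns. The weighted degree $\deg_w$ of a polynomial is the largest $\sum_je_jw_j$ over its monomials $\prod_jx_j^{e_j}$. *Example:* the system $x_1-x_0^3=0$, $x_1+x_0^3+1=0$ has ordinary Bézout bound $9$; with $w_0=1$, $w_1=3$ the bound below is $3\cdot3/(1\cdot3)=3$, which is the true number, since $2x_0^3=-1$.

The claim is that a square system has at most
$$B(w)=\frac{\prod_{\mathrm{eq}}\deg_w(\mathrm{eq})}{\prod_jw_j}$$
isolated solutions. First let the weights be positive integers. Substitute $x_j=y_j^{w_j}+c_j$ with general constants $c_j$. A monomial $\prod_jx_j^{e_j}$ becomes a polynomial in $y$ of degree $\sum_je_jw_j$, so each equation becomes a polynomial in $y$ of degree at most its $\deg_w$. There are finitely many isolated solutions, so for general $c$ none of them has a coordinate equal to $c_j$ in position $j$. Each then has exactly $\prod_jw_j$ preimages in $y$-space, and these are isolated because $y\mapsto x$ is finite. The classical Bézout bound for isolated solutions (Fulton, *Intersection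 Theory*, Ch. 8 and 12) says that there are at most $\prod\deg_w(\mathrm{eq})$ isolated solutions in $y$. Dividing gives the claim. For rational weights, clear denominators: $B$ is homogeneous of degree $0$ in $w$, because there are as many equations as unknowns. For real weights, approximate by rational ones: each $\deg_w$ is a maximum of finitely many linear functions of $w$, so $B$ is continuous.

**Step 4: the choice of weights.** We balance the terms $x_{k+M-1}^3$ and $x_k^2$. Take $w_j=\rho^{-j}$ with $\rho=(3/2)^{1/(M-1)}>1$. The $k$-th recurrence equation has weighted degree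
$$\rho^{-k}\max\big(\rho^{-M},\,3\rho^{-(M-1)},\,2\big)=2\rho^{-k},$$
since $3\rho^{-(M-1)}=2$ and $\rho^{-M}<1$. The linear equations in $x_n,\dots,x_{n+M-1}$ have weighted degree at most $\rho^{-n}$, those in $x_0,\dots,x_{M-1}$ at most $1$. Hence
$$(f^n)^*H^r\cdot H^{M-r}\le\frac{\prod_{k=0}^{n-1}2\rho^{-k}\cdot\rho^{-nr}}{\prod_{k=0}^{n+M-1}\rho^{-k}}=2^n\rho^{-nr}\prod_{k=n}^{n+M-1}\rho^{k}=2^n\rho^{\,n(M-r)+M(M-1)/2}.$$
Taking $n$-th roots, $d_r\le2\rho^{M-r}=2\,(3/2)^{(M-r)/(M-1)}$. For $r\ge2$ the exponent is less than $1$, so this is less than $2\cdot\frac32=3$. $\square$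

## 9. Proof of Theorem A

**Step 1: hyperbolicity.** That $f_M$ is $1$-cohomologically hyperbolic is Lemma 6.

**Step 2: a hypersurface over $\mathbb Q$ that contains the complement of $U$.** This puts us in the situation of Lemma 4. Let $U\subset\mathbb P^M$ be non-empty open and $n\ge1$. The set $\mathbb A^M\setminus U$ is a proper closed subset of $\mathbb A^M$. Choose a nonzero polynomial $G$ vanishing on it; multiplying conjugates, we may assume that $G$ has rational coefficients. Let $D=\{G=0\}\subsetneq\mathbb A^M$.

**Step 3: the point $R$.** We choose the cycle first and then its tail. By Lemma 4 there is $P\in\mathrm{Per}\setminus\{0\}$ with $O_f(P)\cap D_n=\emptyset$. Construct $R_0=P,R_1,\dots,R_n$ from $P$ as in Section 7, and set $R=R_n$. By Lemma 5, $f^n(R)=P$ is periodic, so $R$ is preperiodic, and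
$$O_f(R)=\{R_n,\dots,R_1\}\cup O_f(P).$$

**Step 4: the orbit avoids $D$.** Since $D\subset D_n$, we have $O_f(P)\cap D=\emptyset$. If $R_k\in D$ for some $1\le k\le n$, then $P=f^k(R_k)\in f^k(D)\subset D_n$, a contradiction. So $O_f(R)\subset\mathbb A^M\setminus D\subset U$.

**Step 5: the height.** By Lemma 5, $h(R)\ge\big((3/2)^{\lfloor(n-1)/(M-1)\rfloor}-1\big)\log3$, which tends to $\infty$ with $n$. So the set in the Question is unbounded for every $U$. $\blacksquare$

The case $M=2$ answers the Question: yes.

**Remark.** Let $D'$ be any proper closed subset and apply Theorem A to $U\setminus D'$. The point obtained has its orbit in $U$ and does not lie in $D'$. So for every $U$ and every $B$, the preperiodic points with orbit in $U$ and height $>B$ are Zariski dense.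

## 10. Every intermediate index: proof of Theorem B

**Step 1: the indices $0$ and $N$ are impossible.** This is the "only if" part. If $i=N$, result (b) provides a $U$ on which the set is height bounded, so the property fails. If $i=0$, recall $N\ge1$: $d_N(f)$ is the topological degree, so $d_N(f)\ge1=d_0(f)$ and $f$ is not $0$-cohomologically hyperbolic.

**Step 2: the map for $1\le i\le N-1$.** We raise the index by adding cubing maps as factors. Put $s=i-1\ge0$ and $M=N-s=N-i+1\ge2$. On $X=\mathbb P^M\times(\mathbb P^1)^s$, of dimension $N$, let
$$F=f_M\times g,\qquad g(z_1,\dots,z_s)=(z_1^3,\dots,z_s^3).$$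
For $s=0$ the second factor is a point.

**Step 3: dynamical degrees of $F$.** We show that $F$ is $i$-cohomologically hyperbolic. Use $H=H_1+H_2$, with $H_1$ the class $\mathcal O(1)$ on $\mathbb P^M$ and $H_2$ the class $\mathcal O(1,\dots,1)$ on $(\mathbb P^1)^s$. If $\Gamma$ resolves the graph of $f_M^n$, then on $\Gamma\times(\mathbb P^1)^s$ the number $(F^n)^*H^k\cdot H^{N-k}$ is
$$\big(\pi_2^*H_1+(g^n)^*H_2\big)^k\cdot\big(\pi_1^*H_1+H_2\big)^{N-k}.$$
Expand. A term is nonzero only if it contains exactly $M$ classes from the first factor and $s$ from the second. So the number is the sum, over $a+b=k$, $0\le a\le M$, $0\le b\le s$, of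
$$\binom ka\binom{N-k}{M-a}\big((f_M^n)^*H_1^a\cdot H_1^{M-a}\big)\big((g^n)^*H_2^b\cdot H_2^{s-b}\big).$$
Both binomial coefficients are positive, because $a\le k$ and $M-a\le M-a+s-b=N-k$. Since $(g^n)^*H_2=3^nH_2$, the last factor is $3^{nb}H_2^s$ with $H_2^s>0$. A finite sum of nonnegative terms grows like its largest term, so
$$d_k(F)=\max_{a+b=k}d_a(f_M)\,3^b .$$
By Lemma 6, $d_a(f_M)\le3$ with equality only for $a=1$, and $3^b\le3^s$ with equality only for $b=s$. So $d_a(f_M)3^b\le3^{s+1}$ with equality only for $(a,b)=(1,s)$. Hence $d_k(F)=3^{s+1}$ only for $k=s+1=i$, and all other degrees are smaller.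

**Step 4: a dense set of periodic points on which $F$ is the Frobenius.** This extends Lemmas 1 to 3 to $F$. Let $Y=\mathbb A^M\times\mathbb G_m^s$, open in $X$. Then $F(Y)\subset Y$, $F|_Y$ is finite (a product of finite maps) and defined over $\mathbb Q$, and $Y\cap I_F=\emptyset$; so $Y(\overline{\mathbb Q})\subset X_F(\overline{\mathbb Q})$. Let $\mu$ be the set of roots of unity of order prime to $3$, and let
$$\mathcal P=(\mathrm{Per}(f_M)\setminus\{0\})\times\mu^s.$$
Cubing permutes the $m$-th roots of unity for each $m$ prime to $3$, so the points of $\mathcal P$ are $F$-periodic.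

The set $\mathcal P$ is dense in $Y$. Indeed $\mathrm{Per}(f_M)\setminus\{0\}$ is dense in $\mathbb A^M$ by Lemma 3, since removing one point does not affect density in an irreducible space of positive dimension. The infinite set $\mu$ is dense in $\mathbb G_m$. A product of dense sets is dense: a function vanishing on the product vanishes, for each fixed value of all but one factor in the dense sets, on the whole remaining factor, and one treats the factors in turn.

Fix $\overline{\mathbb Q}\subset\overline{\mathbb Q}_3$. Then $\mu$ lies in the maximal unramified extension $\mathbb Q_3^{\mathrm{ur}}$. Its Frobenius satisfies $\varphi(\zeta)=\zeta^3$ for $\zeta\in\mu$, because both sides are roots of unity of order prime to $3$ with the same residue, and reduction is injective on these. Together with Lemma 1(ii), $F=\varphi$ on $\mathcal P$. Since $F$ maps $\mathcal P$ to itself, the proof of Lemma 2 applies word for word: a closed subset of $Y$ defined over $\mathbb Q$ that meets the $F$-orbit of a point of $\mathcal P$ contains that orbit.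

**Step 5: orbits that avoid $D$ and its images.** This is Lemma 4 for $F$. Let $D\subsetneq Y$ be closed and defined over $\mathbb Q$, and let $n\ge1$. The set $E=\bigcup_{j=0}^nF^j(D)$ is closed in $Y$ because $F|_Y$ is finite, proper because its dimension is at most $\dim D$, and defined over $\mathbb Q$. If the orbit of every point of $\mathcal P$ met $E$, then by Step 4 $E$ would contain the dense set $\mathcal P$, a contradiction. So there is $(P,\zeta)\in\mathcal P$ with $O_F(P,\zeta)\cap E=\emptyset$.

**Step 6: the preperiodic points.** We attach the tail of Section 7 in the first factor and run around the cycle in the second. Let $U\subset X$ be non-empty open and $n\ge1$. Multiplying conjugates, choose a proper closed $D\subset Y$ defined over $\mathbb Q$ and containing $Y\setminus U$, and take $(P,\zeta)$ from Step 5. Let $R_0=P,R_1,\dots,R_n$ be the points of Section 7. Let $\zeta_0=\zeta$, and let $\zeta_k\in\mu^s$ be the point of the $g$-cycle of $\zeta$ with $g(\zeta_k)=\zeta_{k-1}$, so $g^k(\zeta_k)=\zeta$. Then $F(R_k,\zeta_k)=(R_{k-1},\zeta_{k-1})$ and $F^k(R_k,\zeta_k)=(P,\zeta)$. So $(R_n,\zeta_n)$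 is preperiodic, with
$$O_F(R_n,\zeta_n)=\{(R_k,\zeta_k)\mid1\le k\le n\}\cup O_F(P,\zeta).$$
The orbit $O_F(P,\zeta)$ misses $D\subset E$. If $(R_k,\zeta_k)\in D$ with $1\le k\le n$, then $(P,\zeta)=F^k(R_k,\zeta_k)\in F^k(D)\subset E$, a contradiction. So $O_F(R_n,\zeta_n)\subset Y\setminus D\subset U$.

The height of $(R_n,\zeta_n)$ with respect to the ample class $\mathcal O(1,\dots,1)$ is the sum of the heights of its components, hence at least $h(R_n)\ge s_n\log3$ by Lemma 5, with $s_n=(3/2)^{\lfloor(n-1)/(M-1)\rfloor}-1\to\infty$. So $F$ has the property of the Question. $\blacksquare$
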